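# The completely bounded Poisson maximal function on the torus has order $(p-1)^{-2}$ near $p=1$

## Sharp growth of the completely bounded constant

**Setting for the statements.** Let $d\ge 1$ and let $(P_s)_{s\ge0}$ be the Poisson semigroup on $\mathbf T^d=\mathbf R^d/\mathbf Z^d$,
$$P_s\big(e^{2\pi i\langle k,\cdot\rangle}\big)=e^{-s|k|}e^{2\pi i\langle k,\cdot\rangle},\qquad k\in\mathbf Z^d,$$
with $|k|$ the Euclidean norm. For nonempty $S\subset[0,\infty)$ let
$$C_p(S)=\big\|(P_s)_{s\in S}:L_p(\mathbf T^d)\to L_p(\mathbf T^d;\ell_\infty)\big\|_{\rm cb}$$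
be the completely bounded norm of the maximal map $f\mapsto (P_sf)_{s\in S}$. (The next section recalls the definitions.)

**Theorem 1.** If $0$ is an accumulation point of $S$ (in particular if $S=[0,\infty)$), then for all $1<p\le\infty$
$$C_p(S)\ \ge\ \frac1{\cos^{2}\big(\frac{\pi}{2p}\big)}\ \ge\ \frac4{\pi^2}\Big(\frac p{p-1}\Big)^2 .$$
Hence no bound $C_p([0,\infty))\lesssim\max\{1,(p-1)^{-1}\}$, with a constant independent of $p$, can hold. With Fact B below, $C_p([0,\infty))\simeq_d\max\{1,(p-1)^{-2}\}$.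

**Theorem 2 (dichotomy for sets of times).** Let $S\subset[0,\infty)$ be nonempty.

* If $0$ is an accumulation point of $S$, then $C_p(S)\simeq_d\max\{1,(p-1)^{-2}\}$ for $1<p\le\infty$.
* If $0$ is not an accumulation point of $S$, then $\sup_{1<p\le\infty}C_p(S)<\infty$.

**Theorem 3 (universality).** Let $(\mu_s)_{s\in S}$ be Borel probability measures on $\mathbf T^d$ such that $\lim_{|k|\to\infty}\widehat{\mu_s}(k)=0$ for each $s$ (e.g. each $\mu_s$ has a density), and such that some sequence $\mu_{s_l}$ converges weakly to $\delta_0$. Then for $1<p\le\infty$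
$$\big\|(\mu_s*\cdot)_{s\in S}:L_p(\mathbf T^d)\to L_p(\mathbf T^d;\ell_\infty)\big\|_{\rm cb}\ \ge\ \cos^{-2}\big(\tfrac\pi{2p}\big)\ \ge\ \tfrac4{\pi^2}\big(\tfrac p{p-1}\big)^2 .$$

Here is what these say. In ordinary analysis, $L_p(\mathbf T^d)\ni f\mapsto \sup_s|P_sf|$ is the Poisson maximal function. If $f$ is matrix-valued there is no pointwise supremum, but the space $L_p(\ell_\infty)$ gives a meaning to "the norm of $\sup_s |P_sf|$". The completely bounded norm is the best constant that works for matrices of all sizes. Two facts are known, and we may use them.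

* **Fact A.** The classical norm $A_p$ of the maximal operator on $L_p(\mathbf T^d)$ is of order $\max\{1,(p-1)^{-1}\}$.
* **Fact B.** $C_p([0,\infty))\lesssim_d\max\{1,(p-1)^{-2}\}$.

The two exponents differ. Conde-Alonso, González-Pérez and Parcet, "Noncommutative strong maximals and almost uniform convergence in several directions", arXiv:1910.10551 (2019), is the source of the question whether Fact B can be improved to the classical rate $\max\{1,(p-1)^{-1}\}$. Theorem 1 answers no: the exponent $2$ is the true one.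

Theorem 2 says that only the times near $0$ matter. For instance $S=\{2^{-l}:l\ge1\}$ has the full growth $(p-1)^{-2}$, while for $S=[1,\infty)$ the constants stay bounded as $p\to1^+$. Theorem 3 says that the lower bound owes almost nothing to the Poisson kernel. It covers the heat semigroup, Fejér means, averages over balls shrinking to a point, and arbitrary subsequences of these. In each case the measures have densities (at positive times), so their Fourier coefficients decay by Riemann–Lebesgue, and they concentrate at $0$.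

## Matrix-valued functions and the space $L_p(\mathcal M;\ell_\infty)$

Throughout, $\mathcal M=M_m\otimes L_\infty(\mathbf T^d)$ is the algebra of bounded measurable functions $\mathbf T^d\to M_m$, with trace $\tau(f)=\int \mathrm{Tr}\,f(t)\,dt$, where $\mathrm{Tr}$ is the usual unnormalized trace and $dt$ is normalized. So $\|f\|_p=\big(\int\mathrm{Tr}\,|f(t)|^p\,dt\big)^{1/p}$ with $|f|=(f^*f)^{1/2}$, and $\|f\|_\infty$ is the essential supremum of the operator norm. We write $\|x\|_r=(\mathrm{Tr}|x|^r)^{1/r}$ for the Schatten norm on $M_m$, and $S_r^m$ for $M_m$ with this norm. We use Hölder's inequality, traciality $\tau(fg)=\tau(gf)$, and two consequences of order: if $0\le A\le B$ then $\|A\|_q\le\|B\|_q$ (the eigenvalues of $A(t)$ are dominated by those of $B(t)$, by min–max), and if $g\ge 0$ and $0\le A\le B$ then $\tau(gA)\le\tau(gB)$.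

We also write $P_s$ for $\mathrm{id}\otimes P_s$, acting entrywise on matrix-valued functions. For $s>0$ it is convolution with $p_s(t)=\sum_k e^{-s|k|}e^{2\pi i\langle k,t\rangle}$. This kernel is even and has integral $1$. It is nonnegative because
$$e^{-\lambda}=\frac1{\sqrt\pi}\int_0^\infty e^{-u}u^{-1/2}e^{-\lambda^2/4u}\,du\qquad(\lambda\ge0),$$
applied with $\lambda=s|k|$, writes $p_s$ as an average of periodized Gaussians, which are positive. So $p_s$ is an even probability density.

**Definition.** $L_p(\mathcal M;\ell_\infty)$ is the space of families $(x_s)_s\subset L_p(\mathcal M)$ that factor as $x_s=a\,y_s\,b$ with $a,b\in L_{2p}(\mathcal M)$ independent of $s$ and $(y_s)_s\subset\mathcal M$ uniformly bounded; the norm is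
$$\big\|(x_s)_s\big\|_{L_p(\mathcal M;\ell_\infty)}=\inf\Big\{\|a\|_{2p}\,\sup_s\|y_s\|_\infty\,\|b\|_{2p}\Big\}.$$
The completely bounded norm of $f\mapsto(P_sf)_{s\in S}$ is the supremum over $m\ge1$ of its norm from $L_p(M_m\otimes L_\infty(\mathbf T^d))$ to $L_p(M_m\otimes L_\infty(\mathbf T^d);\ell_\infty)$.

**Example (scalar functions, $m=1$, countable family).** If $x_s=ay_sb$ then $\sup_s|x_s|\le|a||b|\sup_s\|y_s\|_\infty$, so $\|\sup_s|x_s|\|_p\le\|(x_s)\|_{L_p(\ell_\infty)}$. Conversely, with $G=\sup_s|x_s|\in L_p$, take $a=b=G^{1/2}$ and $y_s=x_s/G$ (zero where $G=0$). So the norm is exactly $\|\sup_s|x_s|\|_p$.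

**Example (one time).** If the family has one element $x$ with polar decomposition $x=u|x|$, then $x=(u|x|^{1/2})\cdot1\cdot|x|^{1/2}$ gives norm at most $\|x\|_p$, and Hölder gives at least $\|x\|_p$. So the norm is $\|x\|_p$.

To bound $L_p(\ell_\infty)$ norms from below one needs something to pair with. Positive operators are enough.

**Lemma 4 (pairing).** Let $1<p<\infty$, $q=p'$, let $g_1,\dots,g_N\in\mathcal M$ be positive, $(x_s)_{s\in S}\in L_p(\mathcal M;\ell_\infty)$ and $s_1,\dots,s_N\in S$. Then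
$$\Big|\sum_{n=1}^N\tau(g_n\,x_{s_n})\Big|\le\Big\|\sum_{n=1}^Ng_n\Big\|_q\,\big\|(x_s)_s\big\|_{L_p(\mathcal M;\ell_\infty)} .$$

*Proof.* Let $x_s=a\,w_s\,b$ be any factorization, $W=\sup_s\|w_s\|_\infty$, $c_n=g_n^{1/2}$. The $c_n$ are bounded and $\mathcal M$ has finite total trace, so $c_na$ and $bc_n$ lie in $L_{2p}\subset L_2$. By traciality and Cauchy–Schwarz,
$$\Big|\sum_n\tau(g_n\,a\,w_{s_n}b)\Big|=\Big|\sum_n\tau(c_na\,w_{s_n}\,bc_n)\Big|\le W\Big(\sum_n\|c_na\|_2^2\Big)^{1/2}\Big(\sum_n\|bc_n\|_2^2\Big)^{1/2}.$$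
By Hölder with exponents $q,p$,
$$\sum_n\|c_na\|_2^2=\sum_n\tau(g_n\,aa^*)=\tau\Big(\Big(\sum_n g_n\Big)aa^*\Big)\le\Big\|\sum_ng_n\Big\|_q\|a\|_{2p}^2,$$
and in the same way $\sum_n\|bc_n\|_2^2=\tau\big((\sum_ng_n)b^*b\big)\le\|\sum_ng_n\|_q\|b\|_{2p}^2$. Multiply, and take the infimum over factorizations. $\square$

**Example.** For constant functions, take $x_n=e_{nn}$, $1\le n\le m$. With $a=b=1$ the norm of $(e_{nn})_n$ is at most $\|1\|_p=m^{1/p}$. Lemma 4 with $g_n=e_{nn}$ gives $m\le m^{1/q}\|(e_{nn})_n\|$, so the norm is exactly $m^{1/p}$.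

## Where commuting test functions stop

We first look at the cases that can be done by hand.

*The case $p=\infty$.* With $a=b=1$ and $y_s=P_sf$, contractivity of $P_s$ on $\mathcal M$ gives $C_\infty(S)\le1$. The function $f=1$ gives $C_\infty(S)\ge1$, since $\sup_s\|x_s\|_\infty\le\|(x_s)_s\|_{L_\infty(\ell_\infty)}$. So $C_\infty(S)=1$ for all $S$.

*A single time.* By the one-time example above, $C_p(\{s\})$ is the supremum over $m$ of the norm of $P_s$ on $L_p(\mathcal M)$. Averages of translations are contractions, and constants are fixed, so $C_p(\{s\})=1$.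

*Scalar and diagonal inputs.* To bound $C_p([0,\infty))$ from below one first tries a bad scalar function, possibly decorated by matrices. Fact A already says that scalar functions give $(p-1)^{-1}$ and no more. Decoration does not help:

* If $f=z\otimes g$ with a fixed matrix $z=u|z|$ and scalar $g$, let $G\ge|P_sg|$ for all $s$ with $\|G\|_p\le A_p\|g\|_p$. Write $P_sg=G^{1/2}w_sG^{1/2}$ with $|w_s|\le1$. Then $P_sf=(u|z|^{1/2}\otimes G^{1/2})(1\otimes w_s)(|z|^{1/2}\otimes G^{1/2})$, so the norm of $(P_sf)_s$ is at most $\|z\|_p\|G\|_p\le A_p\|f\|_p$.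
* If $f=u\big(\sum_je_{jj}\otimes f_j\big)u^*$ with a fixed unitary $u$, choose $G_j$ for $f_j$ as above and take $a=u\,\mathrm{diag}(G_j^{1/2})$, $b=\mathrm{diag}(G_j^{1/2})u^*$. The norm is at most $\big(\sum_j\|G_j\|_p^p\big)^{1/p}\le A_p\|f\|_p$.

So a test function whose values are simultaneously diagonalizable can never beat $(p-1)^{-1}$, and a better one must have values that rotate with $t$. A natural choice is $D(t)\,z\,D(t)^*$ with $D(t)$ a diagonal matrix of characters. On such a function a single $P_s$ multiplies the $(i,j)$ entry of $z$ by a number depending only on the difference of two frequencies, namely $e^{-s|N_i-N_j|}$. That multiplier is symmetric in $i,j$ and contractive on every $S_r^m$. One time alone gives nothing, as we saw. What breaks the symmetry is to use a *different time in each row*. The next section shows that the maximal inequality allows exactly this.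

## A row-by-row inequality from the maximal inequality

We work with general probability measures, so that the same lemma serves Theorems 1 and 3. For a Borel probability measure $\mu$ let $\check\mu$ be its reflection under $t\mapsto-t$. Then $\widehat{\check\mu}(k)=\hat\mu(-k)$, and by translation invariance of $dt$,
$$\tau\big(g\,(\mu*f)\big)=\iint\mathrm{Tr}\big(g(t)f(t-u)\big)\,d\mu(u)\,dt=\iint\mathrm{Tr}\big(g(t+u)f(t)\big)\,d\mu(u)\,dt=\tau\big((\check\mu*g)\,f\big).\tag{1}$$
For $\mu=p_s\,dt$ we have $\check\mu=\mu$.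

**Lemma 5.** Let $1<p<\infty$, $q=p'$, and let $C$ be the completely bounded norm of $f\mapsto(\mu_s*f)_{s\in S}$ from $L_p(\mathbf T^d)$ to $L_p(\mathbf T^d;\ell_\infty)$, assumed finite. For all $M_m$-valued trigonometric polynomials $a_1,\dots,a_N$ and all $s_1,\dots,s_N\in S$,
$$\Big\|\sum_n|\check\mu_{s_n}*a_n|^2\Big\|_q\ \le\ C\,\Big\|\sum_n|a_n|^2\Big\|_q .\tag{2}$$

*Proof.* **Step 1: dualize the maximal inequality.** The aim is, for the positive functions $g_n=|a_n|^2$,
$$\Big\|\sum_n\check\mu_{s_n}*g_n\Big\|_q\le C\Big\|\sum_ng_n\Big\|_q .\tag{3}$$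
Let $G=\sum_n\check\mu_{s_n}*g_n$, a positive trigonometric polynomial, and let $f=G^{q-1}$, a positive continuous function. Since $(q-1)p=q$, we have $\|f\|_p=\|G\|_q^{q/p}=\|G\|_q^{q-1}$. By (1), then Lemma 4 applied to $x_s=\mu_s*f$,
$$\|G\|_q^q=\tau(Gf)=\sum_n\tau\big(g_n(\mu_{s_n}*f)\big)\le\Big\|\sum_ng_n\Big\|_q\,C\,\|f\|_p=C\,\Big\|\sum_ng_n\Big\|_q\|G\|_q^{q-1}.$$
Divide by $\|G\|_q^{q-1}$ (if $G=0$ there is nothing to prove).

**Step 2: replace averages of squares by squares of averages.** For a probability measure $\nu$ and a continuous matrix function $a$, expanding the square gives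
$$\int a^*a\,d\nu-\Big(\int a\,d\nu\Big)^*\Big(\int a\,d\nu\Big)=\int\Big|a-\int a\,d\nu\Big|^2d\nu\ \ge\ 0 .$$
At each point $t$ the value of $\check\mu*a$ is such an average, so $\check\mu*(a^*a)\ge(\check\mu*a)^*(\check\mu*a)$ pointwise. Summing, $0\le\sum_n|\check\mu_{s_n}*a_n|^2\le\sum_n\check\mu_{s_n}*|a_n|^2$. The $L_q$ norm is monotone on positive functions, so (3) gives (2). $\square$

Inequality (2) is quadratic in the $a_n$. If the $a_n$ are the *rows* of one matrix $x$, then $\sum_n|a_n|^2=x^*x$ and its $L_q$ norm is $\|x\|_{2q}^2$. So (2) compares two matrices in $S_{2q}$ with constant $C^{1/2}$: a modification of $x$ by row-dependent averaging has norm at most $C^{1/2}\|x\|_{2q}$. If this modification can be made into an operation of norm comparable to $q$, then $C\gtrsim q^2$, which is the order $(p-1)^{-2}$. Triangular truncation will be that operation.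

**Definition.** $\Delta$ is *triangular truncation* on $M_m$: $(\Delta x)_{nj}=x_{nj}$ if $j\le n$, and $0$ otherwise.

**Example (two rows).** For $m=2$ let $x=\begin{pmatrix}1&-1\\1&1\end{pmatrix}$, so $\Delta x=\begin{pmatrix}1&0\\1&1\end{pmatrix}$. Since $x^*x=2\cdot1$, both singular values of $x$ are $\sqrt2$. The eigenvalues of $(\Delta x)^*(\Delta x)=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ are $\frac{3\pm\sqrt5}2=\gamma^{\pm2}$ with $\gamma=\frac{1+\sqrt5}2$. Hence
$$\frac{\|\Delta x\|_{2q}^2}{\|x\|_{2q}^2}=\Big(\frac{\gamma^{2q}+\gamma^{-2q}}{2^{q+1}}\Big)^{1/q}\longrightarrow\frac{\gamma^2}2\approx1.309\qquad(q\to\infty).$$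
Truncation increases the norm already for $2\times2$ matrices. By Proposition 6 below, this example alone forces $C_p(S)>1$ when $p$ is near $1$.

## Row-dependent times turn $P_s$ into triangular truncation

**Proposition 6.** Let $0$ be an accumulation point of $S$, $1<p<\infty$, $q=p'$. Then for all $m$ and all $x\in M_m$,
$$\|\Delta x\|_{2q}^2\le C_p(S)\,\|x\|_{2q}^2 .$$

*Proof.* We may assume $C_p(S)<\infty$. Fix $m$, $x$ and $\varepsilon\in(0,1)$.

**Step 1: choose frequencies and times.** In row $n$ we want a time $s_n$ that hardly changes frequencies $N_n-N_j$ with $j\le n$ and kills those with $j>n$. Choose integers $0=N_1<N_2<\dots<N_m$ and $s_1,\dots,s_m\in S\setminus\{0\}$ alternately. Given $N_n$, pick $s_n\in S$, $s_n>0$, with $s_nN_n\le\varepsilon$; this is possible because $S$ contains arbitrarily small positive numbers. Then, if $n<m$, pick $N_{n+1}>N_n$ with $s_n(N_{n+1}-N_n)\ge1/\varepsilon$. Put $h_{nj}=e^{-s_n|N_n-N_j|}$. If $j\le n$ then $|N_n-N_j|\le N_n$; if $j>n$ then $|N_n-N_j|\ge N_{n+1}-N_n$.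 Hence
$$e^{-\varepsilon}\le h_{nj}\le1\quad(j\le n),\qquad 0\le h_{nj}\le e^{-1/\varepsilon}\quad(j>n).\tag{4}$$

**Step 2: put matrices on the torus.** The purpose is a copy of $M_m$ inside $\mathcal M$ on which $P_s$ acts entrywise. For $t=(t_1,\dots,t_d)$ let $D(t)=\mathrm{diag}(e^{2\pi iN_jt_1})_{j\le m}$ and $\pi(z)(t)=D(t)\,z\,D(t)^*$ for $z\in M_m$. Since $D(t)$ is unitary, $\pi:M_m\to\mathcal M$ is a unital $*$-homomorphism with $\tau(\pi(z))=\mathrm{Tr}\,z$, so $|\pi(z)|^r=\pi(|z|^r)$ and $\|\pi(z)\|_r=\|z\|_r$ for all $r$. The $(i,j)$ entry of $\pi(z)$ is $z_{ij}e^{2\pi i(N_i-N_j)t_1}$, a single character with frequency vector of length $|N_i-N_j|$. Therefore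
$$P_s\pi(z)=\pi\big((e^{-s|N_i-N_j|}z_{ij})_{i,j}\big).\tag{5}$$

**Step 3: apply the row inequality.** Let $a_n=\pi(e_{nn}x)$, which carries the $n$-th row of $x$, and let $y=(h_{nj}x_{nj})_{n,j}$. Then
$$\sum_n|a_n|^2=\sum_n\pi(x^*e_{nn}x)=\pi(x^*x).$$
By (5) with $s=s_n$, row $n$ of $x$ is multiplied entrywise by $e^{-s_n|N_n-N_j|}=h_{nj}$. So $P_{s_n}a_n=\pi(e_{nn}y)$ and
$$\sum_n|P_{s_n}a_n|^2=\sum_n\pi(y^*e_{nn}y)=\pi(y^*y).$$
Now use Lemma 5 with $\mu_s=p_s\,dt$ (and $\mu_0=\delta_0$ if $0\in S$), for which $\check\mu_s=\mu_s$. Since $\|\pi(y^*y)\|_q=\|y^*y\|_q=\|y\|_{2q}^2$, and likewise for $x$, it reads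
$$\|y\|_{2q}^2\le C_p(S)\,\|x\|_{2q}^2 .$$

**Step 4: let $\varepsilon\to0$.** Keep $m$ and $x$ fixed. The frequencies and times change with $\varepsilon$, but the constant $C_p(S)$ does not, and by (4) the matrix $y$ converges entrywise to $\Delta x$. $\square$

## Triangular truncation dominates the Riesz projection

It remains to bound the norm of $\Delta$ on $S_{2q}^m$ from below, over all $m$. On Toeplitz matrices $\Delta$ acts as the Riesz projection
$$P_+\Big(\sum_kc_ke^{2\pi ikt}\Big)=\sum_{k\ge0}c_ke^{2\pi ikt}$$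
on trigonometric polynomials on $\mathbf T$, and large Toeplitz matrices have asymptotically the same norms as their symbols.

**Lemma 7.** Let $1<r<\infty$. If $\|\Delta x\|_r\le K\|x\|_r$ for all $m$ and $x\in M_m$, then $\|P_+h\|_r\le K\|h\|_r$ for all trigonometric polynomials $h$ on $\mathbf T$.

*Proof.* For $h\in L_1(\mathbf T)$ let
$$T_m(h)=\big(\hat h(i-j)\big)_{i,j\le m}=\int h(t)\,v_tv_t^*\,dt,\qquad v_t=(e^{-2\pi ijt})_{j\le m}.$$
Indeed, the $(i,j)$ entry of $v_tv_t^*$ is $e^{-2\pi i(i-j)t}$, where the $i$ after $2\pi$ is the imaginary unit and the one inside the bracket is the row index.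

**Step 1: Toeplitz matrices are not too large.** The aim is
$$\|T_m(h)\|_\rho\le m^{1/\rho}\|h\|_\rho\qquad(1\le\rho\le\infty).\tag{6}$$
For $\rho=1$: $v_tv_t^*$ is positive of rank one with trace norm $\|v_t\|^2=m$, so $\|T_m(h)\|_1\le m\|h\|_1$. For $\rho=\infty$: by orthonormality of characters $\int|\langle\xi,v_t\rangle|^2dt=\|\xi\|^2$, so by Cauchy–Schwarz
$$|\langle T_m(h)\xi,\zeta\rangle|\le\|h\|_\infty\int|\langle\xi,v_t\rangle|\,|\langle\zeta,v_t\rangle|\,dt\le\|h\|_\infty\|\xi\|\,\|\zeta\| .$$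
Complex interpolation of the linear map $T_m$ between $L_1\to S_1^m$ (norm at most $m$) and $L_\infty\to S_\infty^m$ (norm at most $1$) gives (6).

**Step 2: Toeplitz matrices are not too small.** The aim is, for trigonometric polynomials $h$,
$$\|h\|_r\le\liminf_{m\to\infty}m^{-1/r}\|T_m(h)\|_r .\tag{7}$$
Let $g$ be a trigonometric polynomial. There are $m-|k|$ pairs $(i,j)$ with $i-j=k$, so
$$\frac1m\mathrm{Tr}\big(T_m(h)T_m(g)\big)=\sum_{|k|<m}\Big(1-\frac{|k|}m\Big)\hat h(k)\hat g(-k)\ \longrightarrow\ \sum_k\hat h(k)\hat g(-k)=\int hg .$$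
By Hölder and (6) with $\rho=r'$, the left side is at most $m^{-1}\|T_m(h)\|_r\,m^{1/r'}\|g\|_{r'}=m^{-1/r}\|T_m(h)\|_r\|g\|_{r'}$ in modulus. So $\big|\int hg\big|\le\|g\|_{r'}\liminf_mm^{-1/r}\|T_m(h)\|_r$. Trigonometric polynomials are dense in the unit ball of $L_{r'}$ (use Fejér means, which do not increase the norm). The supremum over $\|g\|_{r'}\le1$ gives (7).

**Step 3: compare.** Keeping the entries with $j\le i$ means keeping $\hat h(k)$ with $k=i-j\ge0$, so $\Delta T_m(h)=T_m(P_+h)$. By (7) for $P_+h$, the hypothesis, and (6) with $\rho=r$,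
$$\|P_+h\|_r\le\liminf_mm^{-1/r}\|\Delta T_m(h)\|_r\le K\limsup_mm^{-1/r}\|T_m(h)\|_r\le K\|h\|_r.\qquad\square$$

## A lower bound for the Riesz projection

**Lemma 8.** Let $2<r<\infty$. If $\|P_+h\|_r\le K\|h\|_r$ for all trigonometric polynomials $h$ on $\mathbf T$, then $K\ge1/\sin(\pi/r)$.

This bound is due to Gohberg–Krupnik. Here is the mechanism. Suppose $g$ is analytic with constant argument $\pm\alpha$ on the circle. For real $c$, the function $f=g-c\,\overline g$ has $P_+f=g-\text{const}$, while $|f|=|g|\,|1-ce^{\mp2i\alpha}|$. The distance from $1$ to the line $\mathbf Re^{\mp 2i\alpha}$ is $|\sin2\alpha|$, attained at $c=\cos2\alpha$. So $f$ is smaller than $g$ by the factor $|\sin 2\alpha|$, whereas $P_+f$ is nearly all of $g$ if $g$ has large norm.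

*Proof.* By density of trigonometric polynomials in $L_r(\mathbf T)$ (Fejér means), $P_+$ extends to $L_r(\mathbf T)$ with norm at most $K$. By continuity of Fourier coefficients, $\widehat{P_+f}(k)=\mathbf 1_{k\ge0}\hat f(k)$.

**Step 1: an analytic function with two arguments.** Let $0<\beta<1/r$ and
$$g(z)=\Big(\frac{1+z}{1-z}\Big)^\beta,\qquad|z|<1,$$
with the principal branch; the base has positive real part in the disc. Then $g(0)=1$. On the circle
$$\frac{1+e^{i\theta}}{1-e^{i\theta}}=\frac{2\cos(\theta/2)\,e^{i\theta/2}}{-2i\sin(\theta/2)\,e^{i\theta/2}}=i\cot(\theta/2),$$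
so the boundary function, again called $g$, satisfies $|g|=|\cot(\theta/2)|^\beta$ and $\arg g=\pm\pi\beta/2$. It lies in $L_r$ because $\beta r<1$.

**Step 2: its Fourier coefficients.** We claim that $\hat g(k)=0$ for $k<0$ and $\hat g(0)=1$. For $|z|=1$ and $0<\rho<1$,
$$|1-z|\le|1-\rho z|+(1-\rho)\le2|1-\rho z|,$$
and $|1+\rho z|\le2$, so $|g(\rho z)|\le(4/|1-z|)^\beta$. This is integrable on the circle since $\beta<1$. By dominated convergence $g(\rho\,\cdot)\to g$ in $L_1$ as $\rho\to1$. Each $g(\rho\,\cdot)$ is given by a power series with constant term $1$, and the claim passes to the limit.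

**Step 3: the test function.** Let $f=g-\cos(\pi\beta)\,\overline g$. By Step 2, $P_+g=g$. The coefficients of $\overline g$ vanish for $k>0$ and $\hat{\overline g}(0)=1$, so $P_+\overline g=1$. Hence $P_+f=g-\cos(\pi\beta)$. With $\arg g=\varphi=\pm\pi\beta/2$ we have $\cos2\varphi=\cos(\pi\beta)$, so
$$|f|^2=|g|^2\,\big|1-\cos(\pi\beta)e^{-2i\varphi}\big|^2=|g|^2\big(1+\cos^2(\pi\beta)-2\cos^2(\pi\beta)\big)=|g|^2\sin^2(\pi\beta).$$
Therefore
$$\|g\|_r-1\le\|P_+f\|_r\le K\|f\|_r=K\sin(\pi\beta)\,\|g\|_r .$$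

**Step 4: let $\beta\uparrow1/r$.** By Fatou, $\liminf\|g\|_r^r\ge\frac1{2\pi}\int_{-\pi}^{\pi}|\cot(\theta/2)|\,d\theta=\infty$. Divide the last inequality by $\|g\|_r$ and pass to the limit: $1\le K\sin(\pi/r)$. $\square$

## The constant $\cos^{-2}(\pi/2p)$: proof of Theorem 1

For $p=\infty$ the claim reads $C_\infty(S)\ge1\ge4/\pi^2$, and $f=1$ gives it, as computed by hand above.

Let $1<p<\infty$, $q=p'$ and $r=2q>2$. If $C_p(S)=\infty$ there is nothing to prove. Otherwise Proposition 6 says $\|\Delta x\|_r\le C_p(S)^{1/2}\|x\|_r$ for all $m$ and all $x\in M_m$. By Lemma 7, $P_+$ satisfies the hypothesis of Lemma 8 with $K=C_p(S)^{1/2}$, and so $C_p(S)^{1/2}\ge1/\sin(\pi/2p')$. Since $\frac\pi{2p'}=\frac\pi2-\frac\pi{2p}$ and $\sin u\le u$ for $u\ge0$,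
$$C_p(S)\ge\frac1{\sin^2\big(\frac\pi{2p'}\big)}=\frac1{\cos^2\big(\frac\pi{2p}\big)}\ge\frac4{\pi^2}\,p'^2=\frac4{\pi^2}\Big(\frac p{p-1}\Big)^2 .$$
As $p>1$, the last quantity is at least $\frac4{\pi^2}(p-1)^{-2}$, which is not $O((p-1)^{-1})$ as $p\to1^+$. So the inequality asked about fails, for every $d\ge1$.

For the exact order: if $1<p\le2$ the bound just noted gives $C_p(S)\ge\frac4{\pi^2}\max\{1,(p-1)^{-2}\}$. If $p\ge2$ then $C_p(S)\ge\cos^{-2}(\pi/2p)\ge1=\max\{1,(p-1)^{-2}\}$. Fact B is the matching upper bound for $S=[0,\infty)$. $\blacksquare$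

## Times bounded away from zero: proof of Theorem 2

If $0$ is an accumulation point of $S$, the lower bound is Theorem 1 (with the last paragraph of its proof). For the upper bound, restricting a family to fewer times does not increase its norm, so $C_p(S)\le C_p([0,\infty))\lesssim_d\max\{1,(p-1)^{-2}\}$ by Fact B.

Suppose now that $0$ is not an accumulation point of $S$. Then there is $\delta>0$ with $S\setminus\{0\}\subset[\delta,\infty)$. Let $1<p\le\infty$.

**Step 1: one function that dominates all $P_sf$.** For $s\ge\delta$ the kernel is bounded: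
$$0\le p_s\le\sum_{k\in\mathbf Z^d}e^{-\delta|k|}=:K_\delta<\infty .$$
Let $f\in L_p(\mathcal M)$ be positive and put $F=f+K_\delta\int f$, where $\int f\in M_m$ is viewed as a constant function. Then $P_sf=p_s*f\le K_\delta\int f\le F$ for $s\ge\delta$, and $P_0f=f\le F$. So $0\le P_sf\le F$ for all $s\in S$. Since $f\mapsto\int f$ is a conditional expectation, it is contractive on $L_p$, and $\|F\|_p\le(1+K_\delta)\|f\|_p$.

**Step 2: domination gives a factorization.** Let $A=P_sf(t)$ and $B=F(t)$ for a point $t$ at which $0\le A\le B$. If $B\xi=0$ then $\langle A\xi,\xi\rangle\le0$, so $A^{1/2}\xi=0$ and $A\xi=0$: thus $\ker B\subset\ker A$, and $A=QAQ$ with $Q$ the projection onto the range of $B$. Consequently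
$$y_s(t)=\lim_n\big(B+\tfrac1n\big)^{-1/2}A\big(B+\tfrac1n\big)^{-1/2}$$
exists: on the range of $B$ the matrices $(B+\frac1n)^{-1/2}$ converge to the inverse of $B^{1/2}$ there. Each approximant lies between $0$ and $B(B+\frac1n)^{-1}\le1$ and is measurable in $t$. So $y_s$ is measurable, $0\le y_s\le1$, and $P_sf=F^{1/2}\,y_s\,F^{1/2}$. Hence
$$\|(P_sf)_{s\in S}\|_{L_p(\mathcal M;\ell_\infty)}\le\|F^{1/2}\|_{2p}^2=\|F\|_p\le(1+K_\delta)\|f\|_p .$$

**Step 3: general $f$.** Decompose into real and imaginary parts, and these into positive and negative parts: $f=f_1-f_2+i(f_3-f_4)$ with $f_j\ge0$ and $\|f_j\|_p\le\|f\|_p$. The triangle inequality in $L_p(\mathcal M;\ell_\infty)$ gives $C_p(S)\le4(1+K_\delta)$ for all $1<p\le\infty$.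

We recall why this triangle inequality holds. Let $x_s=ay_sb$ and $x_s'=a'y_s'b'$, scaled so that the $y$'s have norm at most $1$, $\|a\|_{2p}^2=\|b\|_{2p}^2=\lambda$ and $\|a'\|_{2p}^2=\|b'\|_{2p}^2=\lambda'$. Let $A=(aa^*+a'a'^*)^{1/2}$ and $B=(b^*b+b'^*b')^{1/2}$. The kernel of $A$ lies in the kernels of $a^*$ and $a'^*$, so with the (pointwise, measurable) inverse of $A$ on its range we can write $a=Au$, $a'=Au'$ with $uu^*+u'u'^*\le1$. Similarly $b=vB$, $b'=v'B$ with $v^*v+v'^*v'\le1$. Then $x_s+x_s'=A(uy_sv+u'y_s'v')B$. The middle factor is the product of a row $(u,u')$, a diagonal matrix with entries $y_s,y_s'$, and a column with entries $v,v'$, each of norm at most $1$. Finally $\|A\|_{2p}^2=\|aa^*+a'a'^*\|_p\le\lambda+\lambda'$, and likewise for $B$. $\blacksquare$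

## Arbitrary approximate identities: proof of Theorem 3

For $p=\infty$, test on $f=1$, since $\mu_s*1=1$. Let $1<p<\infty$, $q=p'$, and let $C$ be the completely bounded norm in the theorem, assumed finite. Lemma 5 was proved for general probability measures. Only the choice of frequencies and times has to be redone, now with two facts in place of the exponential: $\widehat{\mu_{s_l}}(k)\to1$ for each fixed $k$ (weak convergence to $\delta_0$, tested on the character), and $\widehat{\mu_s}(k)\to0$ as $|k|\to\infty$ for each fixed $s$.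

**Step 1: the action on the rotating copy of $M_m$.** For $N_1,\dots,N_m\in\mathbf Z^d$ let $D(t)=\mathrm{diag}(e^{2\pi i\langle N_j,t\rangle})_{j\le m}$ and $\pi(z)(t)=D(t)zD(t)^*$. As before, $\pi$ is a unital trace-preserving $*$-homomorphism with $\|\pi(z)\|_r=\|z\|_r$. The $(n,j)$ entry of $\pi(z)$ has frequency $N_n-N_j$, and convolution with $\check\mu_{s_n}$ multiplies it by $\widehat{\check\mu_{s_n}}(N_n-N_j)=\widehat{\mu_{s_n}}(N_j-N_n)$. So with
$$h_{nj}=\widehat{\mu_{s_n}}(N_j-N_n),\qquad y=(h_{nj}x_{nj})_{n,j},\qquad a_n=\pi(e_{nn}x),$$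
we get $\check\mu_{s_n}*a_n=\pi(e_{nn}y)$. The numbers $h_{nj}$ may be complex; nothing below uses that they are real.

**Step 2: choose frequencies and times.** Fix $m$, $x\in M_m$ and $\varepsilon\in(0,1)$. Start with $N_1=0$. Given $N_1,\dots,N_n$, pick $s_n$ in the sequence $(s_l)$ with $|h_{nj}-1|\le\varepsilon$ for all $j\le n$; these are finitely many conditions on $\widehat{\mu_{s_n}}$ at fixed frequencies. Then, if $n<m$, pick $N_{n+1}\in\mathbf Z^d$ so large that
$$|h_{i,n+1}|=\big|\widehat{\mu_{s_i}}(N_{n+1}-N_i)\big|\le\varepsilon\qquad\text{for all }i\le n .$$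
At the end $|h_{nj}-1|\le\varepsilon$ for $j\le n$ and $|h_{nj}|\le\varepsilon$ for $j>n$, which replaces (4).

**Step 3: conclude.** We have $\sum_n|a_n|^2=\pi(x^*x)$ and $\sum_n|\check\mu_{s_n}*a_n|^2=\sum_n\pi(y^*e_{nn}y)=\pi(y^*y)$. So (2) gives $\|y\|_{2q}^2\le C\|x\|_{2q}^2$. As $\varepsilon\to0$ with $m,x$ fixed, $y\to\Delta x$, hence
$$\|\Delta x\|_{2q}^2\le C\,\|x\|_{2q}^2\qquad\text{for all }m\text{ and }x\in M_m .$$
Lemma 7 and Lemma 8 with $r=2q$ and $K=C^{1/2}$ give $C\ge\sin^{-2}(\pi/2p')=\cos^{-2}(\pi/2p)\ge\frac4{\pi^2}\big(\frac p{p-1}\big)^2$, exactly as for Theorem 1. $\blacksquare$
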